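# Trees with paired children and the thin set theorem for many colors

## 1. Trees whose children come in labeled pairs

Everything in this lecture is built on one finite object, so we begin with it. For sets of numbers, $A<B$ means that every element of $A$ is smaller than every element of $B$.

**Definition (trees).** A *$0$-tree* is a number $x$, and we put $X_T=\{x\}$. An *$(s+1)$-tree* is a sequence
$$T=(T^0_1,T^1_1,T^0_2,T^1_2,\dots,T^0_N,T^1_N),\qquad N\ge 1,$$
of $s$-trees with $X_{T^0_1}<X_{T^1_1}<X_{T^0_2}<X_{T^1_2}<\cdots$, and $X_T$ is the union of these sets. The tree $T^\varepsilon_g$ is the child with *label* $\varepsilon\in\{0,1\}$ in *group* $g$, and $N=N(T)$ is the number of groups.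

Nodes, depth and ancestors are as usual; the root has depth $0$. For a node $v$ we write $T_v$ for the subtree at $v$, $X_v:=X_{T_v}$ and $N(v):=N(T_v)$. The leaves are the elements of $X_T$, all at depth $s$. Since children are arranged in increasing blocks, each $X_v$ is an interval of $X_T$: an element of $X_T$ lying between two elements of $X_v$ is in $X_v$.

**Definition (address, meet, pattern).** The *address* of a node $v$ at depth $i$ is the string in $2^i$ of labels met on the way from the root to $v$. The *meet* of two distinct leaves is the deepest node above both. The *pattern* of $x_1<\dots<x_f$ in $X_T$ is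
$$(F_1,\dots,F_f;\,m_1,\dots,m_{f-1}),$$
where $F_i$ is the address of $x_i$ and $m_i$ is the depth of the meet of $x_i$ and $x_{i+1}$.

**Example.** Let $T$ be the $2$-tree with $T^0_1=(3,4)$, $T^1_1=(5,6)$, $T^0_2=(7,8)$, $T^1_2=(9,10)$; the root has two groups and each child has one. The addresses of $3,4,\dots,10$ are $00,01,10,11,00,01,10,11$. The leaves $3,4$ meet at depth $1$; the leaves $3,5$ meet at the root, and so do $3,7$. The pattern of $\{3,4,7\}$ is $(00,01,00;1,0)$. The sets $\{3,5\}$ and $\{3,9\}$ have the same pattern $(00,10;0)$: a pattern remembers labels and depths of meets, but not groups.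

Here is what the trees are for. Given an $s$-tree $T$, color a number $y\le\max X_T$ by the address of the least leaf $x\ge y$. This *address coloring* has $2^s$ colors, and two features pull against each other.

First, any one color can be avoided. Let $\sigma\in 2^s$ with $s\ge1$. In each group of the root, one of the two children has a label different from $\sigma(0)$, and no leaf of that child has address $\sigma$. So in whichever group we like we can step into a child where $\sigma$ has disappeared, and the child is again a tree of the same kind.

Second, there are colorings of pairs that cannot be simplified beyond three colors. Color a pair $x<y$ of leaves by "$<$", "$=$" or "$>$" according to the lexicographic comparison of the address of $x$ with that of $y$. If $s\ge1$ and the root has at least two groups, all three values occur: "$<$" for $x\in X_{T^0_1}$, $y\in X_{T^1_1}$; "$>$" for $x\in X_{T^1_1}$, $y\in X_{T^0_2}$; and "$=$" for leaves $x\in X_{T^0_1}$, $y\in X_{T^0_2}$ with the same address. Hence inside trees three colors for pairs are unavoidable. The main combinatorial result (Lemmas A and B below) says that for pairs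 three colors are also enough, and that for $e$-tuples a number $\ell_e$ depending only on $e$ is enough.

So we can hope to build a world in which a coloring of tuples with a fixed number of colors can always be thinned to few colors, while the address coloring, with its huge number of colors, loses every single color along the way. Such a world separates two forms of the thin set theorem.

## 2. Thin sets for $\ell+1$ colors and for arbitrarily many colors

We work in second-order arithmetic. Recall that $\mathsf{RCA}_0$ consists of the basic axioms for $+,\cdot,<$, induction for $\Sigma^0_1$ formulas ($\mathsf I\Sigma^0_1$), and comprehension for $\Delta^0_1$ sets, all with parameters; $\mathsf{WKL}_0$ adds that every infinite binary tree has an infinite path. We write $[X]^n$ for the set of $n$-element subsets of $X$, listed increasingly.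

**Definition.** For natural numbers $n,\ell\ge1$, $\mathsf{RT}^n_{<\infty,\ell}$ (the thin set theorem) says: for every $k$ and every $c\colon[\mathbb N]^n\to\{0,\dots,k-1\}$ there is an infinite $H\subseteq\mathbb N$ with $|c([H]^n)|\le\ell$. For $\ell'>\ell\ge1$ and $n\ge1$, $\mathsf{RT}^n_{\ell',\ell}$ says: every $c\colon[\mathbb N]^n\to\{0,\dots,\ell'-1\}$ admits an infinite $H$ with $|c([H]^n)|\le\ell$.

For example, if $c(x)$ is the remainder of $x$ modulo $3$, then $H=\{x: c(x)\ne2\}$ is a witness for $\mathsf{RT}^1_{3,2}$. Note that $n,\ell,\ell'$ are fixed numbers of the metatheory, while $k$ in $\mathsf{RT}^n_{<\infty,\ell}$ is quantified inside the theory, so in a nonstandard model it may be nonstandard.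

The following problem comes from Yamato Miyata and Keita Yokoyama, "Thin set theorem for arbitrarily many colors implies bounding", arXiv:2608.25339 (2026). It quotes the fact that $\mathsf{RT}^{n+1}_{\ell',\ell}$ is equivalent to $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ over $\mathsf{RCA}_0$ for all $n,\ell\ge1$ and $\ell'>\ell$, so the number of colors $\ell'$ does not matter as long as it is fixed. It then asks: for any $n,\ell\ge1$, is there a natural number $m$ with
$$\mathsf{RCA}_0\vdash\mathsf{RT}^{n+1}_{\ell+1,\ell}\rightarrow\mathsf{RT}^n_{<\infty,m}\,?$$
In words: can we lower the exponent by one and in exchange handle arbitrarily many colors?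

The answer is **no**; for instance, for $n=1$, $\ell=3$ no $m$ works. To state the full result, let $\mathsf{WO}(j)$ be the number of weak orders (total preorders) on a $j$-element set. For example $\mathsf{WO}(1)=1$, $\mathsf{WO}(2)=3$ (first below second, tied, second below first) and $\mathsf{WO}(3)=1+6+6=13$, counting by the number of classes. Put
$$\ell_2:=3,\qquad \ell_e:=\mathsf{WO}(e)\cdot\mathsf{WO}(2e-2)\quad(e\ge3).$$

**Theorem 1.** Let $n,\ell\ge1$.

1. If $\ell\le2$, then $\mathsf{RCA}_0\vdash\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^n_{<\infty,1}$ (so $m=1$ works).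
2. If $\ell\ge\ell_{n+1}$, then for no $m\ge1$ does $\mathsf{RCA}_0$ (or even $\mathsf{WKL}_0$) prove $\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^n_{<\infty,m}$.
3. Hence for every $n$ there is a threshold $t(n)$ with $2\le t(n)<\ell_{n+1}$ such that a suitable $m$ exists if and only if $\ell\le t(n)$. For $n=1$ this is sharp: $t(1)=2$, that is, a suitable $m$ exists if and only if $\ell\in\{1,2\}$.

For $n\ge2$ the argument does not determine $t(n)$ beyond these bounds.

**Theorem 2.** There is a model of $\mathsf{WKL}_0$ in which $\mathsf{RT}^e_{r,\ell_e}$ holds for all standard $e\ge2$ and $r>\ell_e$, and $\mathsf{RT}^n_{<\infty,m}$ fails for all standard $n,m\ge1$.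

**Theorem 2 implies part 2.** Let $\ell\ge\ell_{n+1}$. Then $\ell+1>\ell_{n+1}$, so $\mathsf{RT}^{n+1}_{\ell+1,\ell_{n+1}}$ holds in the model. A set with at most $\ell_{n+1}$ colors has at most $\ell$ colors, so $\mathsf{RT}^{n+1}_{\ell+1,\ell}$ holds there, while $\mathsf{RT}^n_{<\infty,m}$ fails for each $m$.

**Parts 1 and 2 imply part 3.** Given an $(\ell+2)$-coloring, merge two colors and apply $\mathsf{RT}^{n+1}_{\ell+1,\ell}$; undoing the merge adds at most one color. So $\mathsf{RT}^{n+1}_{\ell+1,\ell}\to\mathsf{RT}^{n+1}_{\ell+2,\ell+1}$, and an $m$ that works for $\ell+1$ works for $\ell$. The set of $\ell$ that have a suitable $m$ is thus downward closed. It contains $1,2$ by part 1 and contains no $\ell\ge\ell_{n+1}$ by part 2. Since $\ell_2=3$, $t(1)=2$.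

It remains to prove part 1 and Theorem 2.

## 3. Comparing consecutive values settles $\ell\le2$

The smallest case is $n=\ell=1$. Given $c\colon\mathbb N\to k$, color $x<y$ by whether $c(x)=c(y)$. A homogeneous infinite $H$ cannot have color "different", because among $k+1$ elements of $H$ two share a value. So it has color "same", and $c$ is constant on $H$.

For $\ell=2$ we have three colors to spend, and the natural choice is to record $<$, $=$, $>$. The same choice works for all $n$.

**Proof of Theorem 1, part 1** (in $\mathsf{RCA}_0$). Merging two colors shows that $\mathsf{RT}^{n+1}_{2,1}$ implies $\mathsf{RT}^{n+1}_{3,2}$, so assume the latter. Given $c\colon[\mathbb N]^n\to k$, color $x_0<\dots<x_n$ by "$<$", "$=$" or "$>$" according to how $c(x_0,\dots,x_{n-1})$ compares with $c(x_1,\dots,x_n)$. Let $H$ be infinite and miss one of the three colors.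

*"$<$" is missed.* The set $\{c(t):t\in[H]^n\}$ is $\Sigma^0_1$ and nonempty, so by $\mathsf I\Sigma^0_1$ it has a least element $v=c(x_0,\dots,x_{n-1})$. Let $y_0<\dots<y_{n-1}$ be in $H$ with $y_0>x_{n-1}$. The sequence $(x_0,\dots,x_{n-1},y_0,\dots,y_{n-1})$ has $n+1$ windows of $n$ consecutive entries, and two successive windows are the first $n$ and the last $n$ entries of an increasing $(n+1)$-tuple from $H$. As "$<$" is missed, the values of $c$ on successive windows are nonincreasing. So $c(\vec y)\le v$, hence $c(\vec y)=v$ by minimality. Thus $\{y\in H:y>x_{n-1}\}$ is homogeneous for $c$.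

*"$>$" is missed.* Apply the same argument to $k-1-c$.

*"$=$" is missed.* This is impossible. By the finite Ramsey theorem, provable in $\mathsf{RCA}_0$, $H$ contains $x_0<\dots<x_n$ such that $\{x_0,\dots,x_n\}$ is homogeneous for $c$. Then $c(x_0,\dots,x_{n-1})=c(x_1,\dots,x_n)$. $\square$

Now take $n=1$ and $\ell=3$. The obvious next attempt is the same coloring, and it stops at once: a set $H$ on which all three of "$<$", "$=$", "$>$" occur is a legal answer to $\mathsf{RT}^2_{4,3}$, and it tells us nothing about $c$. The address coloring of Section 1 is of exactly this kind. All three values occur on each tree with two groups, and we shall see that trees can be thinned to trees, so a fourth color is of no help.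

The same computation blocks the first attempt at a counterexample model, namely to thin repeatedly so that each coloring of pairs becomes constant. In any model of $\mathsf{RCA}_0$, if an infinite set $H$ misses one of the three comparison colors of a coloring $f$ of numbers, the proof above gives a tail of $H$ on which $f$ is constant. So while thinning we must keep three colors alive, and the comparison of addresses is what we must not destroy.

## 4. Cuts of a nonstandard model, and what they must satisfy

For $n=1$, a model of $\mathsf{RCA}_0$ with standard numbers cannot violate $\mathsf{RT}^1_{<\infty,1}$: finitely many fibers cover $\mathbb N$, one is infinite, and it belongs to the model by $\Delta^0_1$ comprehension. So we work in a nonstandard model.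

Let $M$ be a countable nonstandard elementary extension of $(\mathbb N,+,\cdot)$. We call an object *$M$-finite* if it is coded in $M$. We use these textbook facts: $M$ satisfies induction for all formulas of its language; bounded definable subsets of $M$ are $M$-finite; and a proper initial segment closed under successor (a *proper cut*) is not definable in $M$. The last fact is called overspill: a definable set that contains a proper cut $I$ contains an element of $M\setminus I$.

Given a proper cut $I$ closed under $+$ and $\cdot$, we form $(I,\mathcal S)$ with $\mathcal S=\{A\cap I: A\ M\text{-finite}\}$. We shall find $I$ by descending through a tree $T_0$ of nonstandard height $s_0$. At each of $\omega$ many stages we thin the current tree and then step into one child, and $I$ is what lies below the places so chosen. Each stage treats one instance of three demands: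

1. a coloring of $e$-tuples with $r$ colors, $e,r$ standard, must have at most $\ell_e$ colors on the thinned tree;
2. the range of an $M$-finite function on a short interval must avoid the child we step into (this will give $\Sigma^0_1$ induction);
3. a given address $\sigma$ of $T_0$ must not occur below that child (this kills a color of the address coloring).

Demand 3 is what the two labels are for. Demand 2 needs many groups at each node. Demand 1 needs finite combinatorics: we must thin a tree to a tree, not losing too much, so that few colors remain. This is done in two moves. Lemma A makes the color of a tuple depend only on its pattern; it keeps the height and costs width. That alone is not enough, because a tree of nonstandard height has nonstandardly many patterns. Lemma B reduces the number of colors at the cost of height.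

## 5. Wide trees and the thinning relation

In Sections 5–7 all numbers are standard; the results transfer to $M$ by elementarity. We use the finite Ramsey theorem also in this form.

**(R)** For all $u,r,h$ there is $D$ such that whenever $|Z|\ge D$ and each nonempty subset of $Z$ of size $\le u$ is given one of $r$ colors, there is an $h$-element $Z'\subseteq Z$ such that the color of $V\subseteq Z'$, $1\le|V|\le u$, depends only on $|V|$.

To see this, let $N_u=\max(h,u)$, and for $i=u,\dots,1$ let $N_{i-1}$ be so large that every $r$-coloring of the $i$-subsets of a set of size $N_{i-1}$ has a homogeneous set of size $N_i$. Take $D=N_0$, apply Ramsey's theorem for exponents $1,2,\dots,u$ in turn, and pass to an $h$-element subset at the end. Homogeneity for earlier exponents survives passing to subsets.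

**Definition (fast functions).** For $x\ge1$, $\rho(x)$ is the least $N$ such that for all $1\le e\le x$ every coloring of $[\{1,\dots,N\}]^e$ with at most $2^{2^{2^x}}$ colors has a homogeneous set of size $4x$. Put $f_0(x)=x$ and $f_{k+1}(x)=\rho(f_k(x))$.

The function $\rho$ is nondecreasing: for $x\le x'$, the number $\rho(x')$ satisfies the requirement for $x$, since $4x'\ge4x$. Clearly $\rho(x)\ge4x$. Also $\rho(x)>2^{2^{2^x}}\ge2^x$, since otherwise an injective coloring with $e=1$ has no homogeneous set with two elements. So each $f_k$ is nondecreasing and $f_{k+1}\ge f_k$; in particular $f_k(x)\ge x$.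

**Definition (wideness).** Let $q\ge1$ and let $v$ be a node of $T$. Then $q_v=q_v^{T,q}$ is the maximum of $q$, of all $x\in X_T$ with $x<\min X_v$, and of all $2N(u)$ for $u$ a proper ancestor of $v$. The tree $T$ is *$(k,q)$-wide* if $N(v)\ge f_k(q_v)$ for every internal node $v$. At the root, $q_v=q$.

So a node must have very many groups compared with everything that comes before it or sits above it.

**Example.** We build a $(0,2)$-wide $2$-tree. Let the root have $2$ groups, so $2\ge f_0(2)=2$. The first child $v$ has $q_v=\max(2,4)=4$; give it $4$ groups with leaves $3,\dots,10$. The second has $q_v=10$; give it $10$ groups with leaves $11,\dots,30$. The third has $q_v=30$; give it $30$ groups with leaves $31,\dots,90$. The fourth has $q_v=90$; give it $90$ groups with leaves $91,\dots,270$.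

We need three facts.

**(F1)** If $T$ is $(k,q)$-wide and $w$ is a node, then $T_w$ is $(k,q_w)$-wide. It suffices that $q_v^{T_w,q_w}\le q_v^{T,q}$ for $v$ in $T_w$. Since $\min X_w\le\min X_v$ and ancestors of $w$ are ancestors of $v$, we have $q_w\le q_v^{T,q}$. The other entries of the maximum for $q_v^{T_w,q_w}$ (leaves of $T_w$ before $X_v$, and $2N(u)$ for $u$ in $T_w$ above $v$) are entries for $q_v^{T,q}$.

**(F2)** If $1\le q'\le q$, then $(k,q)$-wide implies $(k,q')$-wide, because $q_v^{T,q'}\le q_v^{T,q}$.

**(F3)** For all $s,k,q$ there is a $(k,q)$-wide $s$-tree with $\min X_T>q$. We use induction on $s$. For $s=0$ take the number $q+1$; there are no internal nodes. For $s+1$ let $N=f_k(q)$ and choose successively children $C_1,\dots,C_{2N}$, where $C_j$ is a $(k,q_j)$-wide $s$-tree with $\min X_{C_j}>q_j:=\max(q,2N,\max X_{C_{j-1}})$ (omit the last entry for $j=1$). The blocks are increasing. The root has $f_k(q)$ groups. For $v$ in $C_j$ we have $q_v^{T,q}\le q_v^{C_j,q_j}$, because $q$, the leaves of earlier children and $2N$ are all $\le q_j$ and the remaining entries are the same. So $N(v)\ge f_k(q_v^{T,q})$.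

**Definition (the relation $T'\le T$).** Let $T'$ be an $s'$-tree and $T$ an $s$-tree. $T'\le T$ means that $X_{T'}\subseteq X_T$ and there are a map $v\mapsto\bar v$ from nodes of $T'$ to nodes of $T$ with $X_{T'_v}\subseteq X_{\bar v}$, and a map $\varphi\colon2^{\le s'}\to2^{\le s}$, such that
$$\mathrm{addr}_T(\bar v)=\varphi(\mathrm{addr}_{T'}(v))\qquad\text{and}\qquad \sigma\perp\tau\ \Rightarrow\ \varphi(\sigma)\perp\varphi(\tau).$$
Here $\perp$ means that neither string extends the other.

The point of the definition is that incompatible addresses in $T'$ come from incompatible addresses in $T$. The relation is transitive: compose the node maps and compose the string maps. Also $T_v\le T$ for each node $v$, with $\bar w=w$ and $\varphi(\sigma)=\mathrm{addr}(v)^\frown\sigma$.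

**Example.** Let $T$ be the $8$-leaf tree of Section 1. The $1$-tree $(3,10)$ satisfies $(3,10)\le T$: send its root to the root and its leaves to themselves, with $\varphi(\emptyset)=\emptyset$, $\varphi(0)=00$, $\varphi(1)=11$. The $1$-tree $(3,7)$ does not satisfy $(3,7)\le T$: the nodes of $T$ above or equal to $3$, and those above or equal to $7$, have addresses among $\emptyset,0,00$, and no two of these are incompatible.

## 6. Lemma A: colors that depend only on the pattern

**Lemma A.** For $e\ge1$, $s\ge0$, $a\ge1$ there is $Q(e,s,a)$ such that for all $q\ge Q(e,s,a)$, $k\ge0$ and $1\le K\le2^{q^a}$: if $T$ is a $(k+1,q)$-wide $s$-tree and $c$ maps the nonempty subsets of $X_T$ of size $\le e$ to $\{0,\dots,K-1\}$, then there is a $(k,q)$-wide $s$-tree $T'\le T$, with $\varphi$ the identity, such that $c(Y)$, for $Y\subseteq X_{T'}$ with $1\le|Y|\le e$, depends only on the pattern of $Y$ in $T'$.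

*Proof.* Induction on $s$. For $s=0$ there is only one nonempty $Y$, and $Q=1$, $T'=T$ work.

For $s+1$, let $Sh$ be the number of patterns of sets of size $1,\dots,e$ in $s$-trees, a finite number. Choose $Q(e,s+1,a)\ge Q(e,s,a+5e)$ so large that every $q\ge Q(e,s+1,a)$ satisfies
$$q\ge2,\qquad q\ge e,\qquad q\ge(1+2Sh)^e,\qquad q^{a+1}\le2^{2^q}.\tag{1}$$
Let $q,k,K,T,c$ be as in the lemma for $s+1$, let $C_1,\dots,C_{2N}$ be the children of the root in order, and let $q_j=q_{C_j}$. By (F1), $C_j$ is $(k+1,q_j)$-wide. By the definition of $q_{C_j}$, $q_j\ge q$, $q_j\ge2N$, and $q_j$ is at least every element of $X_{C_i}$ for $i<j$.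

**Step A1: thin each child, from the last to the first.** The purpose is that a part of $Y$ inside a child should matter only through its pattern there. For $j=2N,2N-1,\dots,1$ we find $(k,q_j)$-wide $s$-trees $C'_j\le C_j$, with $\varphi$ the identity, such that:

$(*)_j$ For $Y=P\cup Y_j\cup\dots\cup Y_{2N}$ with $P\subseteq\bigcup_{i<j}X_{C_i}$, $Y_i\subseteq X_{C'_i}$ and $1\le|Y|\le e$, the color $c(Y)$ depends only on $P$ and the patterns of the $Y_i$ in $C'_i$, $i\ge j$ (an empty $Y_i$ has the "empty" pattern).

The statement $(*)_{2N+1}$ is trivial. Assume $(*)_{j+1}$. For nonempty $Y\subseteq X_{C_j}$ with $|Y|\le e$, let $c_j(Y)$ be the following function. Its arguments are the $(P,(\pi_i)_{i>j})$ where $P\subseteq\bigcup_{i<j}X_{C_i}$, each $\pi_i$ is the pattern of some (possibly empty) $Y_i\subseteq X_{C'_i}$, and $|P|+\sum|Y_i|\le e$. Its value is $c(P\cup Y\cup\bigcup Y_i)$ if the total size is $\le e$, and $0$ otherwise. Since $P\cup Y\subseteq\bigcup_{i<j+1}X_{C_i}$, this is well defined by $(*)_{j+1}$.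

We count the arguments. A set $P\subseteq[0,q_j]$ of size $\le e$ is described by $e$ slots, each empty or holding one of $q_j+1$ numbers. At most $e$ of the $\pi_i$ are nonempty, so the sequence of patterns is described by $e$ slots, each empty or holding a pair (index, pattern). With $2N\le q_j$ and $Sh\le q\le q_j$, the number of arguments is at most
$$(q_j+2)^e(1+2N\cdot Sh)^e\le\big((q_j+2)(1+q_j^2)\big)^e\le q_j^{5e}.$$
For the last inequality, if $x\ge2$ then $(x+2)(1+x^2)=x^3+2x^2+x+2\le x^3+x^3+\tfrac14x^3+\tfrac14x^3\le4x^3\le x^5$.

Hence $c_j$ has at most $K^{q_j^{5e}}\le2^{q^aq_j^{5e}}\le2^{q_j^{a+5e}}$ values. As $q_j\ge q\ge Q(e,s,a+5e)$, the induction hypothesis applies to $C_j$, $q_j$, $a+5e$ and $c_j$. It gives a $(k,q_j)$-wide $C'_j\le C_j$ on which $c_j(Y)$ depends only on the pattern of $Y$ in $C'_j$. Then $(*)_j$ holds: if $Y_j=\emptyset$ use $(*)_{j+1}$, and otherwise $c(Y)=c_j(Y_j)(P,(\pi_i)_{i>j})$ is determined by $P$ and the patterns of $Y_j,\dots,Y_{2N}$.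

**Step A2: make the position of the groups irrelevant.** By $(*)_1$ (with $P=\emptyset$), for $Y\subseteq\bigcup X_{C'_j}$ the color $c(Y)$ depends only on which children $Y$ meets and on the patterns of the parts. Patterns forget groups, so we must remove the dependence on groups. Write $(T^\varepsilon_g)'$ for the $C'_j$ that belongs to $T^\varepsilon_g=C_j$. Color an $e$-set $g_1<\dots<g_e$ of groups by the function that sends $(J,(\varepsilon_i,\pi_i)_{i\in J})$, where $\emptyset\ne J\subseteq\{1,\dots,e\}$, to the color of those $Y$ of size $\le e$ whose part in $(T^{\varepsilon_i}_{g_i})'$ has pattern $\pi_i$ for $i\in J$ and which meet no other child ($0$ if there is no such $Y$). For each $i\le e$ there are at most $1+2Sh$ options ($i\notin J$, or a label and a pattern), so by (1) there are at most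
$$K^{(1+2Sh)^e}\le K^q\le2^{q^{a+1}}\le2^{2^{2^q}}$$
colors. Put $x=f_k(q)\ge q\ge e$. At the root $N\ge f_{k+1}(q)=\rho(x)$, and the number of colors is at most $2^{2^{2^x}}$, so there is a homogeneous set $G$ of groups with $|G|\ge4x$. Remove the last $e\le x$ elements of $G$ and list the rest as $h_1<h_2<\cdots$; there are at least $3x$ of them.

Let $g_1<\dots<g_j$ and $g'_1<\dots<g'_j$ be among the $h$'s, $1\le j\le e$. Let $Y,Y'$ be sets of size $\le e$, where $Y$ has exactly one part in each of the groups $g_i$, $Y'$ has exactly one part in each of the groups $g'_i$, and the labels and patterns $(\varepsilon_i,\pi_i)_{i\le j}$ are the same. Extend both sequences of groups to length $e$ by the same $e-j$ larger elements of $G$, which exist because we removed the last $e$ elements. With $J=\{1,\dots,j\}$, homogeneity gives $c(Y)=c(Y')$.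

**Step A3: assemble $T'$.** The comparison in Step A2 requires at most one part of $Y$ in each group of $T$, so we take the two members of a new group from two different old groups. Let $T'$ have the groups
$$\big((T^0_{h_{2m-1}})',(T^1_{h_{2m}})'\big),\qquad 1\le m\le x.$$
This uses $2x\le3x$ of the $h$'s, and the order requirement holds. The root goes to the root and the nodes of each child are mapped as in $C'_j\le C_j$; labels are unchanged, so $T'\le T$ with $\varphi$ the identity. Distinct children of $T'$ lie in distinct groups of $T$. So by Step A2, $c(Y)$ for $Y\subseteq X_{T'}$, $1\le|Y|\le e$, depends only on the sequence of labels and patterns of its parts. This sequence is read off from the pattern of $Y$ in $T'$: cut the sequence where $m_i=0$; in each part the first bit of the addresses is the label; remove it and subtract $1$ from the remaining $m_i$.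

**Step A4: check that $T'$ is $(k,q)$-wide.** At the root $N'=x=f_k(q)$. Let $v$ be an internal node in $C'_j$. Then $q_v^{T',q}\le q_v^{C'_j,q_j}$: we have $q\le q_j$, leaves of earlier children are $\le q_j$, the root contributes $2N'=2x\le2N\le q_j$, and the other entries agree. Hence $N(v)\ge f_k(q_v^{C'_j,q_j})\ge f_k(q_v^{T',q})$. $\square$

## 7. Lemma B: from patterns to $\ell_e$ colors

Suppose the color of an $e$-set depends only on its pattern. A pattern consists of $e$ addresses in $2^s$ and $e-1$ depths. An address is the characteristic function of a subset of the set $\{0,\dots,s-1\}$ of depths, so a pattern is a configuration of sets and points in a linear order. We would like to apply Ramsey's theorem to the set of depths. The obstacle is that an address is an *arbitrary* subset of $\{0,\dots,s-1\}$, and (R) handles only subsets of size at most $u$ for a fixed $u$. The way around it is to use only leaves whose address has exactly $d$ ones, where $d$ is fixed before $s$. Then the configurations have bounded size, (R) applies, and the color depends only on the isomorphism type of the configuration. Finally we embed a smaller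 tree $T'$ in such a way that few isomorphism types, described by weak orders, occur.

**Lemma B.** For $e\ge2$, $r,s'\ge1$ there is $S(e,r,s')$ such that for all $s\ge S(e,r,s')$, $k\ge0$, $q\ge1$: if $T$ is a $(k+1,q)$-wide $s$-tree and $c\colon[X_T]^e\to r$ depends only on patterns in $T$, then there is a $(k,q)$-wide $s'$-tree $T'\le T$ with $|c([X_{T'}]^e)|\le\ell_e$.

*Proof.* For a weak order $w$ on $\{1,\dots,e\}$ let $f=f(w)$ be its number of classes and let $\mathrm{Ind}_w$ be the disjoint union of $\{1,\dots,f-1\}$ and $\{1,\dots,e-1\}$. So $1\le|\mathrm{Ind}_w|\le2e-2$.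

**Step B1: fix $d$.** The last step needs a reservoir $\{0,\dots,d-1\}$ from which a good set $L$ can be drawn. We fix $d=d(e,r,s')$ such that:

$(\dagger)$ For every function $\Psi(w,a,b)\in\{0,\dots,r-1\}$, where $w$ is a weak order on $\{1,\dots,e\}$, $a\in\{0,\dots,d-1\}^{f(w)-1}$ and $b\in\{0,\dots,d-1\}^{e-1}$, there is $L\subseteq\{0,\dots,d-1\}$ with $|L|=2s'$ such that for $a,b$ with entries in $L$, $\Psi(w,a,b)$ depends only on $w$ and the weak order that $(a,b)$ induces on $\mathrm{Ind}_w$.

Such $d$ exists by (R) with $u=2e-2$ and $h=2s'$. Color $V\subseteq\{0,\dots,d-1\}$, $1\le|V|\le u$, by the function that sends each $(w,\pi)$, with $\pi$ a surjection of $\mathrm{Ind}_w$ onto $\{1,\dots,|V|\}$, to $\Psi(w,a,b)$, where $(a,b)$ is $\pi$ followed by the increasing enumeration of $V$. The number of such functions is bounded in terms of $e,r$. Let $L$ be the set given by (R). A pair $(a,b)$ with entries in $L$ has a set of values $V\subseteq L$, and its surjection $\pi$ is the same information as the weak order it induces on $\mathrm{Ind}_w$, which also determines $|V|$. Since the color of $V$ depends only on $|V|$, the value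 $\Psi(w,a,b)$ is determined by $w$ and that weak order.

**Step B2: make the color depend only on isomorphism types.** A *configuration* is a tuple $(E_1,\dots,E_e;m_1,\dots,m_{e-1})$ with $E_i\subseteq\{0,\dots,s-1\}$, $|E_i|=d$ and $0\le m_i<s$. Its underlying set is $\bigcup E_i\cup\{m_1,\dots,m_{e-1}\}$, of size at most $ed+e-1$. Two configurations are *isomorphic* if the order isomorphism of the underlying sets exists and carries one to the other. (For instance, if $e=2$ and $d=1$, then $(\{0\},\{4\};2)$ and $(\{1\},\{7\};5)$ are isomorphic, and $(\{0\},\{4\};0)$ is not isomorphic to them.)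

Color a configuration by the $c$-color of the pattern $(\chi_{E_1},\dots,\chi_{E_e};m_1,\dots,m_{e-1})$, where $\chi_E\in2^s$ is the characteristic string; use $0$ if this pattern is not realized in $T$. This is well defined because $c$ depends only on patterns. Now apply (R) with $u=ed+e-1$ to the coloring that sends $V$, $1\le|V|\le u$, to the function assigning to each isomorphism type with $|V|$ underlying points the color of its unique copy with underlying set $V$. The number of possible functions is bounded in terms of $e,r,d$. Hence there is $S(e,r,s')$ such that if $s\ge S(e,r,s')$, there is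
$$H\subseteq\{0,\dots,s-1\},\qquad|H|=(d+1)2^{s'+1},$$
such that isomorphic configurations with underlying sets inside $H$ get the same color. Fix such $s$ and $H$.

**Step B3: an embedding $\varphi$ of $2^{\le s'}$ into $2^{\le s}$ for each $L$.** We want addresses with exactly $d$ ones, all in $H$, arranged so that configurations are easy to describe. Let
$$L=\{j_0<i_0<j_1<i_1<\dots<j_{s'-1}<i_{s'-1}\}\subseteq\{0,\dots,d-1\},\qquad i_{-1}:=0 .$$
To each $\eta\in2^{\le s'}$ assign a finite *chunk* $C_\eta\subseteq H$ such that $C_\eta<C_{\eta'}$ whenever $\eta\subsetneq\eta'$, or $\eta\perp\eta'$ and $\eta$ is lexicographically smaller. That is, we allocate chunks in depth-first order. If $|\eta|=p<s'$, then $C_\eta$ consists of $j_p-i_{p-1}$ elements, then one element called $m_\eta$, then $i_p-j_p$ elements. If $|\eta|=s'$, then $|C_\eta|=d-i_{s'-1}\ge1$. Each chunk has at most $d+1$ elements and there are fewer than $2^{s'+1}$ chunks, so $H$ is large enough. For $\beta\in2^{s'}$ let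
$$E_\beta=\bigcup_{\eta\subseteq\beta}C_\eta\setminus\{m_\eta:\eta\subsetneq\beta\}.$$
For $|\eta|=p<s'$ the chunk $C_\eta$ without $m_\eta$ has $i_p-i_{p-1}$ elements. Summing, we get three facts.

1. For $p<s'$, the part of $E_\beta$ in the chunks $C_\eta$ with $|\eta|\le p$ has exactly $i_p$ elements.
2. $|E_\beta|=i_{s'-1}+(d-i_{s'-1})=d$.
3. Exactly $i_{p-1}+(j_p-i_{p-1})=j_p$ elements of $E_\beta$ lie below $m_{\beta\upharpoonright p}$, for $p<s'$.

For $|\alpha|<s'$ put $\varphi(\alpha)=\chi_{E_\beta}\upharpoonright m_\alpha$ for any $\beta\in2^{s'}$ with $\beta\supseteq\alpha$. This does not depend on $\beta$, since the elements of $E_\beta$ below $m_\alpha$ lie in chunks $C_\eta$ with $\eta\subseteq\alpha$. For $|\beta|=s'$ put $\varphi(\beta)=\chi_{E_\beta}$.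

*Example.* Let $s'=1$, $d=3$, $L=\{1<2\}$ (so $j_0=1$, $i_0=2$) and, just to see the shape, $s=5$ and chunks $C_\emptyset=\{0,1,2\}$ with $m_\emptyset=1$, $C_{0}=\{3\}$, $C_{1}=\{4\}$. Then $E_0=\{0,2,3\}$, $E_1=\{0,2,4\}$, $\varphi(\emptyset)=1$, $\varphi(0)=10110$, $\varphi(1)=10101$. One element of each set lies below $m_\emptyset$, and the first two elements are common.

The map $\varphi$ is monotone for $\subseteq$, and $|\varphi(\alpha)|=m_\alpha<|\varphi(\alpha\varepsilon)|$ for $|\alpha|<s'$, since the right side is $m_{\alpha\varepsilon}$ or $s$. Moreover $\varphi(\alpha0)\perp\varphi(\alpha1)$. Indeed let $p=|\alpha|$ and let $h$ be the $(i_p+1)$-st element of $E_\beta$ for $\beta\supseteq\alpha0$. By fact 1 it is the first element of $E_\beta$ in $C_{\alpha0}$. If $p+1<s'$, then $C_{\alpha0}$ begins with $j_{p+1}-i_p\ge1$ elements below $m_{\alpha0}$, so $h<m_{\alpha0}$; if $p+1=s'$, then $C_{\alpha0}$ is nonempty. In both cases $h=\min C_{\alpha0}$, independent of $\beta$, and $\varphi(\alpha0)(h)=1$. On the other hand $\varphi(\alpha1)$ has length $>h$, because $C_{\alpha0}<C_{\alpha1}$, and it has value $0$ at $h$, because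 $h\in C_{\alpha0}$ and $\alpha0\not\subseteq\beta'$ for $\beta'\supseteq\alpha1$.

Hence $\varphi$ preserves $\perp$: if $\sigma\perp\tau$ and $\alpha$ is their longest common initial segment, then one of them extends $\alpha0$ and the other $\alpha1$, and monotonicity applies.

**Step B4: the tree $T'=T'_L$.** We realize $\varphi$ by a subtree. We define $T'$ together with $t\mapsto\bar t$, so that $\bar t$ has address $\varphi(\mathrm{addr}(t))$. The root goes to the node of $T$ with address $\varphi(\emptyset)$ that is reached through first groups. If $t$ has address $\alpha$ with $|\alpha|<s'$, then $\bar t$ has depth $m_\alpha<s$, so it is internal and $N(\bar t)\ge f_{k+1}(q)\ge4$. Give $t$ exactly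
$$N'(t)=\lfloor N(\bar t)/2\rfloor\ge1$$
groups. For its child with label $\varepsilon$ in group $g$, go from $\bar t$ into the $T$-group $2g-1+\varepsilon$, to the child labeled $\varphi(\alpha\varepsilon)(m_\alpha)$, and then through first groups down to the node with address $\varphi(\alpha\varepsilon)$. This makes sense as $\varphi(\alpha\varepsilon)$ properly extends $\varphi(\alpha)$ and $2g\le N(\bar t)$. Nodes of $T'$ of depth $s'$ become leaves of $T$. The order requirement on children holds because $(g,\varepsilon)\mapsto2g-1+\varepsilon$ is increasing in the lexicographic order of pairs. So $T'$ is an $s'$-tree and $T'\le T$.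

**Step B5: $T'$ is $(k,q)$-wide.** Distinct $T'$-children of a node $u$ lie in distinct $T$-groups of $\bar u$. Let $t$ be an internal node of $T'$ and let $x\in X_{T'}$ with $x<\min X_{T'_t}$. Then $x$ is not below $t$. Let $u$ be the deepest common $T'$-ancestor of $x$ and $t$, a proper ancestor of $t$. Then $x$ and $\bar t$ lie in distinct $T$-groups of $\bar u$, so $x\notin X_{\bar t}$. Since $X_{\bar t}$ is an interval of $X_T$ that contains $X_{T'_t}$, we get $x<\min X_{\bar t}$. Also $2N'(u)\le2N(\bar u)$, and $\bar u$ is a proper ancestor of $\bar t$ when $u$ is one of $t$. So $q_t^{T',q}\le q_{\bar t}^{T,q}$. With $\rho(x)\ge4x$,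
$$N'(t)\ge\lfloor\rho(f_k(q^{T,q}_{\bar t}))/2\rfloor\ge2f_k(q^{T,q}_{\bar t})\ge f_k(q^{T',q}_t).$$

**Step B6: patterns of $T'$ seen in $T$.** We translate patterns into configurations. If the $T'$-meet of two leaves is $t$ with address $\alpha$, the two leaves lie in distinct $T$-groups of $\bar t$, so their $T$-meet is $\bar t$, of depth $m_\alpha$. So if $x_1<\dots<x_e$ in $X_{T'}$ has $T'$-pattern $(\beta_1,\dots,\beta_e;p_1,\dots,p_{e-1})$, then its $T$-pattern is
$$(\chi_{E_{\beta_1}},\dots,\chi_{E_{\beta_e}};\,m_{\beta_1\upharpoonright p_1},\dots,m_{\beta_{e-1}\upharpoonright p_{e-1}}).\tag{2}$$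

**Step B7: describe the configuration by $(w,a,b)$.** We extract the data that determine the isomorphism type. Let $w$ be the weak order on $\{1,\dots,e\}$ induced by the lexicographic order of the $\beta_i$, and let $\beta^1<\dots<\beta^f$ be the distinct values. Put
$$a_g=i_{t_g}\ \text{ with }\ t_g=|\beta^g\wedge\beta^{g+1}|\quad(1\le g<f),\qquad b_i=j_{p_i}\quad(1\le i<e),$$
where $\wedge$ is the longest common initial segment. All $t_g$ and $p_i$ are $<s'$, because the strings are distinct of length $s'$ and the leaves are distinct.

*Claim.* The isomorphism type of the configuration in (2) is determined by $(w,a,b)$, by rules that do not depend on $L$.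

The underlying points are the $\kappa$-th elements ($1\le\kappa\le d$) of the sets $E_{\beta^g}$, and the points $m_{\beta_i\upharpoonright p_i}$. It suffices to determine how any two of these compare ($<$, $=$ or $>$). The weak order $w$ tells which $\beta^g$ each $\beta_i$ is.

For $g<g'$ we have $|\beta^g\wedge\beta^{g'}|=\min(t_g,\dots,t_{g'-1})$. It is enough to see that $|\alpha\wedge\delta|=\min(|\alpha\wedge\gamma|,|\gamma\wedge\delta|)$ for $\alpha<\gamma<\delta$ of length $s'$. The strings extending $\alpha\wedge\delta$ form a lexicographic interval, so $\gamma$ extends $\alpha\wedge\delta$ and both terms on the right are at least $|\alpha\wedge\delta|$. If both were larger, $\alpha$ and $\delta$ would agree one place further. For two distinct strings $\gamma,\gamma'$ among the $\beta^g$, say $\beta^g$ and $\beta^{g'}$ in either order with $g<g'$, put $t=|\gamma\wedge\gamma'|$ and $i^*=i_t$. Since $i_0<i_1<\cdots$, $i^*=\min(a_g,\dots,a_{g'-1})$ is determined by $a$. Since $j_0<i_0<j_1<i_1<\cdots$,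
$$j_p<i_t\iff p\le t,\qquad\text{and otherwise } j_p>i_t.\tag{3}$$
Now go through the pairs of points.

* *$E_\gamma$ versus itself.* Compare $\kappa$.
* *$E_\gamma$ versus $E_{\gamma'}$, $\gamma\ne\gamma'$.* The first $i^*$ elements are common: they are the ones in the $C_\eta$ with $\eta\subseteq\gamma\wedge\gamma'$. They precede all the remaining elements, which lie in chunks whose index extends $\gamma\upharpoonright(t+1)$ or $\gamma'\upharpoonright(t+1)$. The remaining elements of the set with lexicographically smaller index precede all the remaining elements of the other.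
* *$m_{\gamma\upharpoonright p}$ versus $E_\gamma$.* The point is not in $E_\gamma$, and by fact 3 exactly the first $j_p$ elements of $E_\gamma$ are below it.
* *$m_{\gamma\upharpoonright p}$ versus $E_{\gamma'}$, $\gamma\ne\gamma'$.* If $p\le t$, equivalently $j_p<i^*$ by (3), then $\gamma\upharpoonright p=\gamma'\upharpoonright p$, so the point is not in $E_{\gamma'}$ and exactly the first $j_p$ elements of $E_{\gamma'}$ are below it. Otherwise $j_p>i^*$, and the point lies in the chunk of $\gamma\upharpoonright p\supseteq\gamma\upharpoonright(t+1)$. So it is above the first $i^*$ elements of $E_{\gamma'}$. The remaining elements of $E_{\gamma'}$ lie in chunks with indices extending $\gamma'\upharpoonright(t+1)$, so the point is below all of them if $\gamma<\gamma'$ and above all of them if $\gamma>\gamma'$.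
* *$m_{\gamma\upharpoonright p}$ versus $m_{\gamma'\upharpoonright p'}$.* If $\gamma=\gamma'$, or $p\le t$ (i.e. $j_p<i^*$), or $p'\le t$ (i.e. $j_{p'}<i^*$), then $\gamma\upharpoonright p$ and $\gamma'\upharpoonright p'$ are comparable under $\subseteq$, and the points compare as $p,p'$ do, that is, as $j_p,j_{p'}$ do (equal if these are equal). Otherwise $p,p'>t$, so $\gamma\upharpoonright p\perp\gamma'\upharpoonright p'$, and the points compare as $\gamma,\gamma'$ do.

In each case the answer was expressed through $w$, entries of $a$, entries of $b$ (which are the numbers $j_{p_i}$) and $\kappa$'s. This proves the claim.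

**Step B8: choose $L$ and count.** There is a function $\Psi$, not depending on $L$, such that $c(x_1,\dots,x_e)=\Psi(w,a,b)$ for all $L$ and all $x_1<\dots<x_e$ in $X_{T'_L}$; put $\Psi=0$ on triples realized by no $L$. Indeed, two tuples with the same $(w,a,b)$, possibly from different $L$'s, have isomorphic configurations by the claim. The underlying sets lie inside $H$ and the patterns are realized in $T$, so by Step B2 the two tuples have the same color.

By $(\dagger)$ there is $L\subseteq\{0,\dots,d-1\}$ of size $2s'$ such that for $a,b$ with entries in $L$, $\Psi(w,a,b)$ depends only on $w$ and the weak order induced by $(a,b)$ on $\mathrm{Ind}_w$. Name the elements of this $L$ as $j_0<i_0<\dots<j_{s'-1}<i_{s'-1}$ and take $T'=T'_L$. For tuples from $X_{T'_L}$ the entries of $a,b$ are in $L$. So $c$ takes at most $\mathsf{WO}(e)\cdot\mathsf{WO}(2e-2)$ values on $[X_{T'_L}]^e$, which is $\ell_e$ for $e\ge3$.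

For $e=2$ there are three weak orders $w$. If $\beta_1=\beta_2$, then $a$ is empty and $b_1$ is the only entry, so there is only one weak order on $\mathrm{Ind}_w$. If $\beta_1<\beta_2$ or $\beta_1>\beta_2$, the address of the $T'$-meet is a common initial segment of $\beta_1,\beta_2$, so $p_1\le t_1$ and $b_1=j_{p_1}<i_{t_1}=a_1$; the weak order of $(a,b)$ is again fixed. So there are at most $3=\ell_2$ values. $\square$

From now on $Q(e,s,a)$ and $S(e,r,s')$ denote the least numbers for which Lemmas A and B hold. So $Q$ and $S$ are arithmetically definable, and so is $(k,x)\mapsto f_k(x)$.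

## 8. The descent through the tree and the cut $I$

Let $M$ be as in Section 4. By elementarity, Sections 5–7 hold in $M$ for $M$-finite objects, with possibly nonstandard $s,k,q$.

**Step C1: how much height Lemma B leaves.** We need a nonstandard height to remain. For $x\ge2$ put $\hat S(x)=x+\max_{2\le e\le x,\,1\le r\le x}S(e,r,x)$; it maps standard numbers to standard numbers. Let $s\in M$ be nonstandard, and let $s'$ be the largest $s'\le s$ with $\max_{2\le x\le s'}\hat S(x)\le s$. If $s'$ were standard, then $s'+1$ would be standard as well, all $\hat S(x)$ with $2\le x\le s'+1$ would be standard and hence $\le s$, and $s'$ would not be largest. So $s'$ is nonstandard, and for all standard $e\ge2$, $r\ge1$ we have $S(e,r,s')\le\hat S(s')\le s$.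

**Step C2: the starting tree and the list of tasks.** Fix nonstandard $s_0,k_0\in M$. Choose $q_0\in M$ with
$$q_0\ge4,\qquad q_0\ge2^{s_0+1},\qquad q_0\ge Q(e,s,1)\ \text{ for all } s\le s_0,\ 1\le e\le s_0 .$$
By (F3) let $T_0$ be a $(k_0,q_0)$-wide $s_0$-tree with $\min X_{T_0}>q_0$, and let $B=\max X_{T_0}$. Enumerate in an $\omega$-sequence $(c_n,g_n,\sigma_n)$, with every triple occurring infinitely often, all triples in which $c$ is an $M$-finite map $[\{0,\dots,B\}]^e\to r$ with $e\ge2$, $r\ge1$ standard, $g$ is an $M$-finite function $[0,d_g]\to[0,B]$, and $\sigma\in M$ is a $0,1$-string of length $s_0$. This is possible because $M$ is countable.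

We construct $T_n,s_n,k_n,q_n$ such that $T_n\le T_0$ is a $(k_n,q_n)$-wide $s_n$-tree, $s_n\le s_0$ and $k_n$ are nonstandard, $q_n\ge q_0$, and $q_n<\min X_{T_n}$. For $n=0$ this holds.

**Step C3: thinning at stage $n$.** This step treats $c_n$. Let $c_n$ have exponent $e$ and $r$ colors. Apply Lemma A in $M$ to $T_n$ with $q_n\ge Q(e,s_n,1)$, $a=1$, $K=r\le2^{q_n}$, giving sets of size $<e$ color $0$. We get a $(k_n-1,q_n)$-wide $s_n$-tree on which the $c_n$-color of $e$-sets depends only on patterns. Apply Lemma B to it, with the nonstandard $s'\le s_n$ obtained from $s=s_n$ as in Step C1. We get a $(k_n-2,q_n)$-wide $s'$-tree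
$$T^*_n\le T_n\qquad\text{with}\qquad|c_n([X_{T^*_n}]^e)|\le\ell_e .$$

**Step C4: descent at stage $n$.** This step treats $g_n$ and $\sigma_n$. The root of $T^*_n$ has $N\ge f_{k_n-2}(q_n)\ge\rho(q_n)\ge4q_n$ groups. Their *hulls* (the intervals of $M$ from least to greatest leaf) are disjoint. If $d_{g_n}\le q_n$, then $\mathrm{rng}(g_n)$ has at most $q_n+1<4q_n-1$ elements, and each lies in at most one hull. So there is a group, other than the first, whose hull is disjoint from $\mathrm{rng}(g_n)$; choose such a group. If $d_{g_n}>q_n$, choose any group other than the first.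

We have $T^*_n\le T_n\le T_0$. The two children in the chosen group have addresses $(0)\perp(1)$ in $T^*_n$, so their images in $T_0$ have incompatible addresses. The string $\sigma_n$ cannot extend both, so one child $C$ has an image with $T_0$-address $\tau\not\subseteq\sigma_n$. Put
$$T_{n+1}=C,\quad s_{n+1}=s'-1,\quad k_{n+1}=k_n-2,\quad q_{n+1}=\max\{x\in X_{T^*_n}:x<\min X_C\}.$$
The maximum is over a nonempty set because the group is not the first. By (F1), $T_{n+1}$ is $(k_{n+1},q_C)$-wide with $q_C\ge q_{n+1}$, so by (F2) it is $(k_{n+1},q_{n+1})$-wide. Moreover $q_{n+1}<\min X_{T_{n+1}}$ and $T_{n+1}\le T^*_n\le T_n\le T_0$. The numbers $s_{n+1}\le s_0$ and $k_{n+1}$ are nonstandard.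

**Step C5: growth.** We need $q_n$ to grow fast. The first child of $T^*_n$ is internal (as $s'\ge2$) and has at least $f_{k_n-2}(q_n)\ge\rho(q_n)\ge2^{q_n}$ groups. So at least $2^{q_n}$ elements of $X_{T^*_n}$ precede $C$, and $q_{n+1}$, the largest of them, satisfies
$$q_{n+1}\ge2^{q_n}.\tag{4}$$
In particular $q_{n+1}\ge q_n\ge q_0$, and the construction can continue.

**Definition (the structure).** $I=\{x\in M:\exists n\in\omega\ x\le q_n\}$ and $\mathcal S=\{A\cap I:A\ M\text{-finite}\}$.

**Fact 1.** $I$ is a proper initial segment of $M$ closed under $+,\cdot$ and $x\mapsto 2^x$. Indeed $q_{n+1}\ge2^{q_n}\ge q_n^2\ge2q_n$ by (4) and $q_n\ge4$, and $q_n<\min X_{T_n}\le B$ for all $n$, so $B\notin I$.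

**Fact 2.** For $m\ge n$ we have $q_{m+1}\in X_{T^*_m}\subseteq X_{T_m}\subseteq X_{T_n}$. So $X_{T_n}\cap I$ is unbounded in $I$; the same holds for $X_{T^*_n}\cap I$, since $X_{T^*_n}\supseteq X_{T_{n+1}}$. Also $\min X_{T_n}\le q_{n+1}\in I$.

**Fact 3.** If $y\in I$ and $y\ge\min X_{T_{n+1}}$, then $y\le q_m\in X_{T_{n+1}}$ for some $m\ge n+2$. So $y$ lies in the hull of $X_{T_{n+1}}$. This follows from Fact 2, since $q_m\in X_{T_{m-1}}\subseteq X_{T_{n+1}}$ for $m\ge n+2$ and the $q_m$ are cofinal in $I$.

## 9. $(I,\mathcal S)$ is a model of $\mathsf{WKL}_0$

The basic axioms are universal statements true in $M$, and $I$ is an initial segment closed under $+,\cdot$ containing $0,1$; so they hold in $I$. A $\Delta_0$ formula with parameters from $I$ and sets $A_i\cap I$ has, at arguments in $I$, the same truth value in $(I,\mathcal S)$ as in $M$ with the $A_i$ in place of $A_i\cap I$: by induction on the formula, since terms take values in $I$ and bounded quantifiers range over elements of $I$. Below, $\theta,\theta'$ are such formulas, and outside $I$ they are evaluated in $M$ with the $A_i$.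

**Step D1: $\Sigma^0_1$ induction.** We show that a $\Sigma^0_1$ set below any $d\in I$ is $M$-finite. Let $\theta(x,z)$ be $\Delta_0$ and $d\in I$. For $x\le d$ let $g(x)$ be the least $z\le B$ with $M\models\theta(x,z)$, and $0$ if none exists. This $g$ is $M$-finite. Since every triple occurs infinitely often, there is $n$ with $d\le q_n$ and $g_n=g$. At stage $n$ the hull of the chosen group is disjoint from $\mathrm{rng}(g)$, and it contains the hull of $X_{T_{n+1}}$. By Fact 3 every element of $\mathrm{rng}(g)\cap I$ is below $y_0:=\min X_{T_{n+1}}\in I$. If $I\models\exists z\,\theta(x,z)$, then the least witness $\le B$ is in $I$, so $g(x)\in I$ with $\theta(x,g(x))$, and $g(x)<y_0$. Conversely a witness $z\le y_0$ in $M$ is in $I$. So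
$$\{x\le d:I\models\exists z\,\theta(x,z)\}=\{x\le d:M\models\exists z\le y_0\ \theta(x,z)\},$$
and this set is $M$-finite. Suppose $\exists z\,\theta(x,z)$ holds in $I$ at $x=0$ and fails at $d$. Then the least $x\le d$ outside this $M$-finite set is positive, and the formula holds at $x-1$ but not at $x$. This is $\mathsf I\Sigma^0_1$.

**Step D2: $\Delta^0_1$ comprehension.** Suppose that for all $x\in I$, $\exists z\,\theta(x,z)\leftrightarrow\neg\exists z\,\theta'(x,z)$ holds in $I$. We need an $M$-finite set that agrees with it on $I$. Let
$$A=\{x\le B:\exists z\le B\,(\theta(x,z)\wedge\forall z'<z\ \neg\theta'(x,z'))\},$$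
evaluated in $M$. Let $x\in I$. If there is $z\in I$ with $\theta(x,z)$, then no $z'\in I$ satisfies $\theta'(x,z')$, so $z$ witnesses $x\in A$. If not, there is $z'\in I$ with $\theta'(x,z')$. Any $z\le B$ with $\theta(x,z)$ is not in $I$, so it is above $z'$, and hence $x\notin A$. Thus $A\cap I\in\mathcal S$ is the required set, and $(I,\mathcal S)\models\mathsf{RCA}_0$.

**Step D3: weak König's lemma.** We use overspill. Code a binary string of length $d$ by a number below $2^{d+1}$ (a leading $1$ followed by the string). Let $A\cap I$ be an infinite binary tree in $(I,\mathcal S)$. For each $d\in I$ there is a string of length $d$ all of whose initial segments are in $A$; otherwise all strings in the tree would have length $<d$, and their codes would be bounded by $2^d\in I$. The set of $d\in M$ for which there is such a string is definable in $M$ and contains $I$. By overspill there is such a string of some length $d\in M\setminus I$. Its restriction to $I$ is in $\mathcal S$. Its initial segments of length in $I$ have codes in $I$, because $I$ is closed under exponentiation, and they belong to $A$. So the restriction is a path.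

## 10. Few colors for tuples, and an address coloring with bounded fibers

**Step E1: $\mathsf{RT}^e_{r,\ell_e}$ holds for standard $e\ge2$, $r>\ell_e$.** The thinning step has prepared the witness. Let $c\in\mathcal S$ be a coloring of $[I]^e$ with $r$ colors, given as $A\cap I$ where $A$ is an $M$-finite set of coded pairs (tuple, color). Let $c^*\colon[\{0,\dots,B\}]^e\to r$ send a tuple to the least $i<r$ with $(\text{tuple},i)\in A$, and to $0$ if there is none. Then $c^*$ is $M$-finite, and it extends $c$: for a tuple from $I$ the codes of the pairs $(\text{tuple},i)$ are in $I$, and exactly one of them is in $A$. Take $n$ with $c_n=c^*$. Then $H=X_{T^*_n}\cap I\in\mathcal S$ is unbounded in $I$ by Fact 2, and $|c([H]^e)|\le\ell_e$ by Step C3.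

**Step E2: the address coloring and its fibers.** Now we use that every address was avoided at some stage. Let $X=X_{T_0}\cap I\in\mathcal S$, unbounded in $I$ by Fact 2. Let $f$ map $y\in I$ to the $T_0$-address $F_x\in2^{s_0}$ of the least $x\in X_{T_0}$ with $x\ge y$; then $x\in X$, since $X$ is unbounded in $I$. Code strings of length $s_0$ by numbers $<2^{s_0}\le q_0\in I$. Then $f$ is the restriction to $I$ of an $M$-finite function, so $f\in\mathcal S$, and $f$ is a coloring of $I$ with $2^{s_0}\in I$ colors.

*Every fiber of $f$ is bounded in $I$.* Let $\sigma\in M$ be a string of length $s_0$, and take $n$ with $\sigma_n=\sigma$. By Step C4 the root of $T_{n+1}$ has an image $v$ in $T_0$ with address $\tau\not\subseteq\sigma$, and $X_{T_{n+1}}\subseteq X_v$. Let $x\in X$ with $x\ge\min X_{T_{n+1}}$. By Fact 3, $x\le q_m\in X_{T_{n+1}}$ for some $m$. As $X_v$ is an interval of $X_{T_0}$ that contains $\min X_{T_{n+1}}$ and $q_m$, we get $x\in X_v$. So $\tau\subseteq F_x$, and $F_x\ne\sigma$. Hence $f(y)\ne\sigma$ for all $y\in I$ with $y\ge\min X_{T_{n+1}}$, and $\min X_{T_{n+1}}\in I$ by Fact 2.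

**Step E3: $\mathsf{RT}^n_{<\infty,m}$ fails for all standard $n,m\ge1$.** Color $[I]^n$ by $c(y_1,\dots,y_n)=f(y_1)$ for $y_1<\dots<y_n$. Suppose $H\in\mathcal S$ is infinite with $|c([H]^n)|\le m$. Every $y\in H$ is the first entry of a tuple in $[H]^n$, so $H$ is contained in the union of $m$ fibers of $f$. As $m$ is standard, the largest of the $m$ bounds from Step E2 is an element of $I$, so $H$ is bounded in $I$, a contradiction.

Steps D1–D3 and E1–E3 prove Theorem 2. With Section 3 and the deductions in Section 2, Theorem 1 follows. In particular the answer to the question is no: for each $n$, a suitable $m$ exists when $\ell\le2$ (namely $m=1$), no $m$ exists when $\ell\ge\ell_{n+1}$, and for $n=1$ a suitable $m$ exists if and only if $\ell\in\{1,2\}$. $\blacksquare$
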